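# Partial zeta functions whose degree grows exponentially

## 1. Equal periods, where the degree stays bounded

Let $\mathbf F_q$ be the finite field with $q$ elements, of characteristic $p$, inside a fixed algebraic closure $\bar{\mathbf F}_q$. Let $X\subset\mathbf A^n$ be an affine variety given by equations $F_1=\dots=F_m=0$ with coefficients in $\mathbf F_q$. The usual zeta function of $X$ counts points whose coordinates all lie in the same field $\mathbf F_{q^k}$. Here each coordinate gets its own field.

**Definition.** For positive integers $d_1,\dots,d_n$ (the *periods*) and $k\ge 1$ put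
$$X_{d_1,\dots,d_n}(k)=\{x\in X(\bar{\mathbf F}_q): x_1\in\mathbf F_{q^{d_1k}},\dots,x_n\in\mathbf F_{q^{d_nk}}\},\qquad N_k=\#X_{d_1,\dots,d_n}(k).$$
The *partial zeta function* is
$$Z_{d_1,\dots,d_n}(X,T)=\exp\Big(\sum_{k\ge1}\frac{N_k}{k}T^k\Big)\in 1+T\mathbf Q[[T]].$$

We take the following as known: $Z_{d_1,\dots,d_n}(X,T)$ is always a rational function of $T$, and its reciprocal zeros and poles are Weil $q$-integers (in particular algebraic integers). Its *total degree* $D=D_{d_1,\dots,d_n}(X)$ is the degree of the numerator plus the degree of the denominator in lowest terms. We write $d=[d_1,\dots,d_n]$ for the least common multiple.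

It is convenient to translate all this into the numbers $N_k$. Since $Z(0)=1$, we may write
$$Z=\prod_\alpha(1-\alpha T)^{-m_\alpha},$$
with finitely many distinct nonzero algebraic numbers $\alpha$ and nonzero integers $m_\alpha$. We embed the $\alpha$ in $\mathbf C$ once and for all. Taking logarithms, $\log Z=\sum_\alpha m_\alpha\sum_{k\ge1}\alpha^kT^k/k$, so
$$N_k=\sum_\alpha m_\alpha\alpha^k\quad(k\ge1),\qquad D=\sum_\alpha|m_\alpha|.\tag{1}$$
A positive $m_\alpha$ is a pole, a negative one is a zero.

Examples by hand. Let $g=\gcd(d_1,d_2)$ and recall $\mathbf F_{q^i}\cap\mathbf F_{q^j}=\mathbf F_{q^{\gcd(i,j)}}$. For the diagonal $x_1=x_2$ in $\mathbf A^2$ we get $N_k=q^{gk}$, so $Z=(1-q^gT)^{-1}$ and $D=1$. For $x_1x_2=1$ both coordinates lie in the common field $\mathbf F_{q^{gk}}$, so $N_k=q^{gk}-1$, $Z=(1-T)/(1-q^gT)$ and $D=2$. For $X=\mathbf A^n$, $N_k=q^{k(d_1+\dots+d_n)}$ and $D=1$.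

**Special case.** Suppose $d_1=\dots=d_n=e$. Then $D_{e,\dots,e}(X)\le D_{1,\dots,1}(X)$. So the degree is bounded independently of $e$.

*Proof.* Write $\#X(\mathbf F_{q^k})=\sum_\alpha m_\alpha\alpha^k$ as in (1), with all periods $1$. Then $N_k=\#X(\mathbf F_{q^{ek}})=\sum_\alpha m_\alpha(\alpha^e)^k$. Hence $Z_{e,\dots,e}(X,T)=\prod_\alpha(1-\alpha^eT)^{-m_\alpha}$. Factors may merge when $\alpha^e=\beta^e$, and merging can only lower $\sum|m_\alpha|$. $\square$

What changes when the periods differ? The set $X_{d_1,\dots,d_n}(k)$ is no longer the set of points of $X$ over one field, so the argument says nothing. A weaker hope is a bound that is polynomial in $d$. This is the following conjecture from Daqing Wan, "Rationality of partial zeta functions", arXiv:math/0304142 (2003).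

**Conjecture.** There are two positive constants $c_1(X)$, $c_2(X)$ depending only on $X$ such that $D_{d_1,\dots,d_n}(X)\le c_1(X)\,d^{c_2(X)}$ for all positive integers $d_1,\dots,d_n$.

We shall prove that it is false over every finite field $\mathbf F_q$: for one fixed smooth, geometrically irreducible affine threefold $X\subset\mathbf A^6$ the total degree is at least $\frac14q^{\sqrt d-1/2}$ along an infinite sequence of period tuples. The disproof uses only the rationality of $Z$ and elementary counting. Section 2, which gives an upper bound, is the only place where cohomology appears.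

## 2. What a cohomological bound gives: $e^{O(d\log(d+1))}$

If one wants to prove the conjecture, the sensible thing to try is to realize $X_{d_1,\dots,d_n}(k)$ as fixed points on an auxiliary variety, and to bound the degree by Betti numbers.

**Theorem 1.** For every $X\subset\mathbf A^n$ given by $m\ge1$ equations of degree $\le\delta$,
$$D\le C\,2^{md}(3+md\delta)^{nd+1}=e^{O_X(d\log(d+1))},$$
with $C$ an absolute constant.

**Step 1: a variety with a cyclic symmetry.** The aim is to turn the condition "$x_j\in\mathbf F_{q^{d_jk}}$" into a fixed-point condition. Take coordinates $y^{(j)}_i$ with $1\le j\le n$ and $i\in\mathbf Z/d_j$. They span an affine space of dimension $N=\sum_jd_j\le nd$. Since $d_j\mid d$, the symbol $y^{(j)}_i$ makes sense for $i\in\mathbf Z/d$. Let $Y$ be defined by the $md$ equations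
$$F_l(y^{(1)}_i,\dots,y^{(n)}_i)=0\qquad(1\le l\le m,\ i\in\mathbf Z/d).$$
The shift $(\sigma y)^{(j)}_i=y^{(j)}_{i-1}$ is an automorphism of $Y$ over $\mathbf F_q$ with $\sigma^d=1$. It commutes with the $q$-Frobenius $F$. A point $y$ is fixed by $\sigma F^k$ exactly when $y^{(j)}_i=(y^{(j)}_{i-1})^{q^k}$ for all $i,j$. Put $x_j=y^{(j)}_0$. Then $y^{(j)}_i=x_j^{q^{ki}}$, and going once around $\mathbf Z/d_j$ shows that this is consistent if and only if $x_j^{q^{kd_j}}=x_j$, that is, $x_j\in\mathbf F_{q^{d_jk}}$. The equations at index $i$ read $F_l(x_1^{q^{ki}},\dots,x_n^{q^{ki}})=F_l(x_1,\dots,x_n)^{q^{ki}}=0$, since $F_l$ has coefficients in $\mathbf F_q$. So they all follow from those at $i=0$, and $y\mapsto x$ is a bijection from the fixed points of $\sigma F^k$ to $X_{d_1,\dots,d_n}(k)$.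

**Step 2: a trace formula for $\sigma F^k$.** The trace formula applies to Frobenius maps, so we need that $\sigma F^k$ is, for $k\ge1$, the Frobenius of another $\mathbf F_{q^k}$-structure on $Y_{\bar{\mathbf F}_q}$. This is in Deligne–Lusztig, *Ann. of Math.* 103 (1976), §3, and can be checked as follows. Let $A_0$ be the coordinate ring of $Y$ over $\mathbf F_{q^k}$ and $A=A_0\otimes\bar{\mathbf F}_q$. Let $\varphi$ be the $\bar{\mathbf F}_q$-linear map $(F^k)^*$, which is $x\mapsto x^{q^k}$ on $A_0$, and let $\gamma=\mathrm{id}\otimes(x\mapsto x^{q^k})$. Then $\varphi\gamma$ is the $q^k$-power map of $A$, and $\sigma^*$ commutes with $\varphi$ and $\gamma$. Put $\gamma'=(\sigma^*)^{-1}\gamma$. It is semilinear and $(\gamma')^d=\gamma^d$ because $\sigma^d=1$. So $\gamma'$ defines a semilinear action of $\mathbf Z/d=\mathrm{Gal}(\mathbf F_{q^{kd}}/\mathbf F_{q^k})$ on $A_0\otimes\mathbf F_{q^{kd}}$, and by Galois descent its ring of invariants $A_0'$ is an $\mathbf F_{q^k}$-form of $Y_{\bar{\mathbf F}_q}$. The pullback by $\sigma F^k$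 is $\varphi\sigma^*$, and $\varphi\sigma^*\gamma'=\varphi\gamma$ is the $q^k$-power map. Since $\gamma'=1$ on $A_0'$, the linear map $\varphi\sigma^*$ is the $q^k$-power map on $A'_0$, which means that $\sigma F^k$ is the Frobenius of the form $A'_0$.

The Grothendieck–Lefschetz trace formula therefore gives, for a prime $\ell\ne p$,
$$N_k=\sum_i(-1)^i\operatorname{tr}\big((\sigma F^k)^*\mid H^i_c(Y_{\bar{\mathbf F}_q},\mathbf Q_\ell)\big)\qquad(k\ge1).$$

**Step 3: compare with (1).** The goal is to read off $m_\alpha$. Extend scalars to $\bar{\mathbf Q}_\ell$ and embed the field of algebraic numbers in $\bar{\mathbf Q}_\ell$. Let $H^i_{c,\alpha}$ be the generalized $\alpha$-eigenspace of $F^*$. Here $\alpha\ne0$, because $F^*$ is invertible. As $\sigma^*$ commutes with $F^*$, it preserves $H^i_{c,\alpha}$, and the two can be brought to triangular form together. So $(\sigma F^k)^*$ has trace $\alpha^k\operatorname{tr}(\sigma^*\mid H^i_{c,\alpha})$ on this space, and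
$$\sum_\alpha m_\alpha\alpha^k=\sum_\alpha\Big(\sum_i(-1)^i\operatorname{tr}(\sigma^*\mid H^i_{c,\alpha})\Big)\alpha^k\qquad(k\ge1).$$
The functions $k\mapsto\alpha^k$ for distinct nonzero $\alpha$ are linearly independent (Vandermonde). Hence
$$m_\alpha=\sum_i(-1)^i\operatorname{tr}(\sigma^*\mid H^i_{c,\alpha}),\tag{2}$$
where both sides are $0$ if $\alpha$ does not occur. Since $\sigma^d=1$, the right side is a signed sum of $\sum_i\dim H^i_{c,\alpha}$ roots of unity. Viewing these in $\mathbf C$ gives $|m_\alpha|\le\sum_i\dim H^i_{c,\alpha}$, and summing over $\alpha$,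
$$D\le\sum_i\dim H^i_c(Y_{\bar{\mathbf F}_q},\mathbf Q_\ell).\tag{3}$$

**Step 4: bound the Betti numbers.** By Katz (*Sums of Betti numbers in arbitrary characteristic*, Finite Fields Appl. 7 (2001)), a closed subscheme of $\mathbf A^N$ defined by $\rho\ge1$ equations of degree $\le\delta$ has $\sum_i\dim H^i_c\le C\,2^\rho(3+\rho\delta)^{N+1}$, with $C$ an absolute constant. Put $\rho=md$ and $N\le nd$ in (3). $\square$

The bound is exponential, and (3) cannot be made polynomial by a better estimate of Betti numbers. Take all periods equal to $d$. Then $Y$ is the product of $d$ copies of $X$. By the Künneth formula the right side of (3) is $h^d$ with $h=\sum_i\dim H_c^i(X_{\bar{\mathbf F}_q},\mathbf Q_\ell)$, which is exponential in $d$ as soon as $h\ge2$. But by the special case, $D$ is bounded. What is lost is the cancellation among the roots of unity in (2). The conjecture amounts to saying that such cancellation always brings $D$ down to polynomial size. To refute it we look for an arithmetic reason for a huge $m_\alpha$.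

## 3. A set of $q^a-q$ elements that is empty when $a\mid k$

Let $a$ be a prime. Throughout write $Q=q^k$. For $t\in\mathbf F_{Q^a}$ put
$$t_i=t^{Q^i}\qquad(i\in\mathbf Z/a),$$
the conjugates of $t$ over $\mathbf F_Q$. If $t\notin\mathbf F_Q$, then $t$ has degree $a$ over $\mathbf F_Q$ because $a$ is prime, so the $t_i$ are distinct.

**Definition.** An element $t\in\mathbf F_{Q^a}\setminus\mathbf F_Q$ is *good* if $t^q\in\{t_i:i\in\mathbf Z/a\}$, and *bad* otherwise.

Goodness says that the small Frobenius $x\mapsto x^q$ acts on $t$ like a power of the large Frobenius $x\mapsto x^Q$.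

Try $q=2$, $a=3$. For $k=1$ we have $Q=q$, so $t^q=t_1$ and all $6$ elements of $\mathbf F_8\setminus\mathbf F_2$ are good. For $k=2$ we have $Q=4$, and $t\in\mathbf F_{64}\setminus\mathbf F_4$ has degree $3$ or $6$ over $\mathbf F_2$. We need $t^2=t^{4^j}$, that is, $2j\equiv1$ modulo the degree. For degree $6$ this is impossible; for degree $3$ take $j=2$. So again the $6$ elements of $\mathbf F_8\setminus\mathbf F_2$ are good. For $k=3$, $t\in\mathbf F_{2^9}\setminus\mathbf F_8$ has degree $9$, and $3j\equiv1\pmod 9$ is impossible, so no $t$ is good.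

**Lemma 2.** The number of good $t$ is $(q^a-q)\,\mathbf 1[a\nmid k]$.

*Proof.* Let $t\in\mathbf F_{Q^a}\setminus\mathbf F_Q$ have degree $\mu$ over $\mathbf F_q$. Then $\mu\mid ak$ and $\mu\nmid k$. Suppose $t$ is good, so $t^q=t^{Q^j}=t^{q^{kj}}$ for some $j$. This means $kj\equiv1\pmod\mu$. Hence $\gcd(k,\mu)=1$, and $\mu\mid ak$ forces $\mu\mid a$. Since $\mu\nmid k$, $\mu\ne1$. So $\mu=a$, and $a\nmid k$. Thus good elements exist only if $a\nmid k$, and they lie in $\mathbf F_{q^a}\setminus\mathbf F_q$.

Conversely, let $a\nmid k$ and $t\in\mathbf F_{q^a}\setminus\mathbf F_q$. Then $t\in\mathbf F_{q^{ak}}=\mathbf F_{Q^a}$. Since $\gcd(a,k)=1$, $\mathbf F_{q^a}\cap\mathbf F_{q^k}=\mathbf F_q$, so $t\notin\mathbf F_Q$. Choose $j$ with $kj\equiv1\pmod a$. Then $t^{Q^j}=t^{q^{kj}}=t^q$, and $t$ is good. There are $q^a-q$ such $t$. $\square$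

This count alone has a large degree. Recall
$$\mathbf 1[a\nmid k]=1-\frac1a\sum_{\zeta^a=1}\zeta^k.\tag{4}$$
So the series $\exp\sum_k(q^a-q)\mathbf 1[a\nmid k]T^k/k$ equals
$$\frac{(1-T^a)^{(q^a-q)/a}}{(1-T)^{q^a-q}},$$
where $a\mid q^a-q$ by Fermat. Each $\zeta\ne1$ with $\zeta^a=1$ is a reciprocal zero of multiplicity $(q^a-q)/a$. For $q=2,a=3$ we get $(1+T+T^2)^2/(1-T)^4$. The degree is exponential in $a$. The task is now to find a *fixed* variety, independent of $a$, whose partial point counts contain the number of good $t$ as a summand that cannot be canceled.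

## 4. Detecting the conjugates of $t$ by a trace

The difficulty is that goodness refers to all the conjugates $t_i$, and a fixed system of equations has no coordinates for them. A trace from a larger field sums over the conjugates, and Artin–Schreier equations detect traces. We recall the facts.

**Fact 1.** Let $\mathbf F$ be a finite field of characteristic $p$, let $c\in\mathbf F$, and let $\psi$ be a nontrivial additive character of $\mathbf F_p$. Then
$$\#\{r\in\mathbf F:r^p-r=c\}=\sum_{\lambda\in\mathbf F_p}\psi(\lambda\operatorname{Tr}_{\mathbf F/\mathbf F_p}c).$$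
Indeed the additive map $r\mapsto r^p-r$ has kernel $\mathbf F_p$ and image inside $\ker\operatorname{Tr}_{\mathbf F/\mathbf F_p}$. Both the image and this kernel have $|\mathbf F|/p$ elements (the trace is onto), so they agree. Hence the left side is $p$ if $\operatorname{Tr}c=0$ and $0$ otherwise; so is the right side.

**Fact 2.** Let $\gcd(a,b)=1$. Then $\mathrm{Gal}(\mathbf F_{Q^{ab}}/\mathbf F_{Q^b})$ is cyclic of order $a$, generated by $x\mapsto x^{Q^b}$. For $t\in\mathbf F_{Q^a}$ its elements send $t$ to $t^{Q^{bi}}=t_{bi}$ with $i\in\mathbf Z/a$. Since $b$ is invertible modulo $a$, these are exactly the $t_i$, each index occurring once.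

**Fact 3.** For $c\in\mathbf F_{Q^b}$ and $\lambda\in\mathbf F_p$, $\lambda\neq0$, the sum $\sum_{v\in\mathbf F_{Q^b}}\psi(\lambda\operatorname{Tr}_{\mathbf F_{Q^b}/\mathbf F_p}(vc))$ is $Q^b$ if $c=0$ and $0$ if $c\ne0$, since for $c\neq0$ the map $v\mapsto\psi(\lambda\operatorname{Tr}(vc))$ is a nontrivial character of $\mathbf F_{Q^b}$.

Here is the simplest way to use them. Goodness implies $\sum_it_i^q=\sum_it_i$. So consider the surface
$$r^p-r=v\,(t^q-t),\qquad t\mapsto a,\ v\mapsto b,\ r\mapsto ab,\qquad \gcd(a,b)=1.$$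
Put $\tau=\sum_it_i=\operatorname{Tr}_{\mathbf F_{Q^a}/\mathbf F_Q}t$. By Fact 2, $\operatorname{Tr}_{\mathbf F_{Q^{ab}}/\mathbf F_{Q^b}}(t^q-t)=\tau^q-\tau$. By Facts 1 and 3 and transitivity of the trace, summing over $v$ leaves
$$N_k=Q^{a+b}+(p-1)Q^b\,\#\{t\in\mathbf F_{Q^a}:\tau^q=\tau\}=Q^{a+b}+(p-1)\,q\,Q^{a+b-1},$$
because $\tau^q=\tau$ means $\tau\in\mathbf F_q$, and each value of the trace is taken $Q^{a-1}$ times. The total degree is $1+(p-1)q$, whatever $a$ and $b$ are. The method fails exactly here: one equation $\sum t_i^q=\sum t_i$ does not say that $\{t_i^q\}$ and $\{t_i\}$ are the same set, and its $qQ^{a-1}$ solutions drown the $q^a-q$ good ones.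

What does determine a set of distinct elements $t_i$ is the rational function $\sum_i\frac1{x-t_i}$, whose poles are the $t_i$. So we replace $t^q-t$ by
$$h(t,u)=\frac1{u^q-t^q}-\frac1{u^q-t}=\frac{t^q-t}{(u^q-t^q)(u^q-t)}\tag{5}$$
with a new variable $u\in\mathbf F_{Q^b}$. Taking the trace over $\mathbf F_{Q^b}$ yields
$$\sum_i\frac1{u^q-t_i^q}-\sum_i\frac1{u^q-t_i}.$$
If $t$ is good, this vanishes for *all* $u$. If $t$ is bad, it is the value at $x=u^q$ of a nonzero rational function, and vanishes for few $u$. So a good $t$ gets a weight $Q^b$ and a bad $t$ a weight at most $2a-1$. There are up to $Q^a$ bad elements, so the good ones dominate if $b>a$. If we use $s$ independent copies of $u$, the weights become $Q^{bs}$ and at most $(2a-1)^s$, and $sb>a$ suffices. The gain is that $d=ab$ can then be taken as small as about $a^2/s$.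

## 5. The varieties $X^{(s)}$ and their reciprocal zeros

For an integer $s\ge1$ let $X^{(s)}\subset\mathbf A^{4s+2}$, with coordinates $t;\ u_m,v_m,w_m,w_m'\ (1\le m\le s);\ r$, be defined over $\mathbf F_p\subset\mathbf F_q$ by
$$w_m(u_m-t)=1,\quad w_m'(u_m^q-t)=1\quad(1\le m\le s),\qquad r^p-r=\sum_{m=1}^sv_m(w_m^q-w_m').\tag{6}$$
For positive integers $a,b$ use the periods
$$t\mapsto a,\qquad u_m\mapsto b,\qquad v_m\mapsto b,\qquad w_m,\,w_m',\,r\mapsto ab.\tag{7}$$
On $X^{(s)}$ we have $w_m^q=\frac1{(u_m-t)^q}=\frac1{u_m^q-t^q}$, so $w_m^q-w_m'=h(t,u_m)$ with $h$ as in (5).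

**Theorem 3.** Let $a\ge3$ be a prime, $a\ne p$, and let $b\ge1$ satisfy $a\nmid b$ and $a<sb$. For the periods (7) we have $d=ab$. For every complex $a$-th root of unity $\zeta\ne1$, the number $\zeta q^{2bs}$ is a reciprocal zero of $Z_{d_1,\dots,d_n}(X^{(s)},T)$ of multiplicity exactly $(p-1)\frac{q^a-q}a$. Hence
$$D\ge\frac{a-1}a\,(p-1)(q^a-q).$$

As $a$ is prime and $a\nmid b$, $\gcd(a,b)=1$. Hence $d=ab$. Fix $k\ge1$ and put $Q=q^k$. Then $\mathbf F_{Q^a}\cap\mathbf F_{Q^b}=\mathbf F_Q$.

**Step 1: eliminate $w,w',r,v$.** The aim is to express $N_k$ through $t$ and the $u_m$ alone. Call $u\in\mathbf F_{Q^b}$ *admissible* for $t\in\mathbf F_{Q^a}$ if $u\ne t$ and $u^q\ne t$. The first $2s$ equations in (6) are solvable exactly when all $u_m$ are admissible. Then $w_m$ and $w_m'$ are determined, and they lie in $\mathbf F_{Q^{ab}}$, as (7) requires. The last equation becomes $r^p-r=\sum_mv_mh(t,u_m)$, with right side in $\mathbf F_{Q^{ab}}$. For $u$ admissible for $t$ put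
$$H(t,u)=\operatorname{Tr}_{\mathbf F_{Q^{ab}}/\mathbf F_{Q^b}}h(t,u)\in\mathbf F_{Q^b}.$$
Since $v_m\in\mathbf F_{Q^b}$, transitivity of the trace gives
$$\operatorname{Tr}_{\mathbf F_{Q^{ab}}/\mathbf F_p}\sum_mv_mh(t,u_m)=\operatorname{Tr}_{\mathbf F_{Q^b}/\mathbf F_p}\sum_mv_mH(t,u_m).$$
By Fact 1, for given $t$ and admissible $u_1,\dots,u_s$, the number of pairs $(v,r)$ is
$$\sum_{v\in\mathbf F_{Q^b}^s}\sum_{\lambda\in\mathbf F_p}\psi\Big(\lambda\operatorname{Tr}_{\mathbf F_{Q^b}/\mathbf F_p}\sum_mv_mH(t,u_m)\Big).$$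
The term $\lambda=0$ contributes $Q^{bs}$. For each of the $p-1$ values $\lambda\ne0$ the sum over $v$ is a product of $s$ sums as in Fact 3. It is $Q^{bs}$ if $H(t,u_1)=\dots=H(t,u_s)=0$ and $0$ otherwise. For $t\in\mathbf F_{Q^a}$ let $A_t$ be the number of $u\in\mathbf F_{Q^b}$ admissible for $t$, and $M_t$ the number of those with $H(t,u)=0$. Summing over $t$ and the $u_m$,
$$N_k=Q^{bs}\sum_{t\in\mathbf F_{Q^a}}A_t^s+(p-1)Q^{bs}\sum_{t\in\mathbf F_{Q^a}}M_t^s.\tag{8}$$

**Step 2: write $H$ through the conjugates.** This is what makes goodness visible. The rational function $h$ has coefficients in $\mathbf F_p$, and $u$ is fixed by $x\mapsto x^{Q^b}$. So by Fact 2,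
$$H(t,u)=\sum_{i\in\mathbf Z/a}h(t_i,u)=\sum_i\frac1{u^q-t_i^q}-\sum_i\frac1{u^q-t_i}.\tag{9}$$

**Step 3: compute $A_t$ and $M_t$ for $t\in\mathbf F_Q$.** These are the degenerate values; they must be counted exactly, so that they do not spoil the comparison at the end.

Let first $t\in\mathbf F_q$ ($q$ elements). Then $t=t^q$, so $u^q=t$ is equivalent to $u=t$, and only $u=t$ is inadmissible. Hence $A_t=Q^b-1$. Since $t^q-t=0$, $h(t,u)=0$ by (5), so also $M_t=Q^b-1$.

Let next $t\in\mathbf F_Q\setminus\mathbf F_q$ ($Q-q$ elements). The inadmissible $u$ are $t$ and the unique $q$-th root of $t$. This root lies in $\mathbf F_Q$, and it differs from $t$ because $t^q\ne t$. Hence $A_t=Q^b-2$. All $t_i$ equal $t$, so $H(t,u)=a\,h(t,u)$, which is nonzero because $p\nmid a$ and $t^q\ne t$. Hence $M_t=0$. The hypothesis $a\ne p$ is used here.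

**Step 4: the case $t\in\mathbf F_{Q^a}\setminus\mathbf F_Q$.** This is where the good elements get their weight. There are $Q^a-Q$ such $t$. If $u=t$ or $u^q=t$ with $u\in\mathbf F_{Q^b}$, then $t\in\mathbf F_{Q^a}\cap\mathbf F_{Q^b}=\mathbf F_Q$, a contradiction. So every $u$ is admissible, and $A_t=Q^b$.

Suppose $t$ is good, $t^q=t_j$. Raising to the power $Q^i$ gives $t_i^q=t_{i+j}$ for all $i$. So the two sums in (9) are equal term by term after a shift of the index, $H(t,u)=0$ for all $u$, and $M_t=Q^b$.

Suppose $t$ is bad. Consider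
$$W(x)=\sum_i\frac1{x-t_i^q}-\sum_i\frac1{x-t_i}.$$
We claim that $W\ne0$. The element $t_0=t$ is not among the $t_i^q$: if $t=t_i^q=(t^q)^{Q^i}$, apply $x\mapsto x^{Q^{a-i}}$ with $0\le i<a$; since $t^q\in\mathbf F_{Q^a}$ we obtain $t^q=t^{Q^{a-i}}\in\{t_j\}$, contrary to badness. Also $t_0$ differs from the other $t_i$. So $W$ has a simple pole at $t_0$ with residue $-1$, and the claim follows. Over the common denominator $\prod_i(x-t_i^q)(x-t_i)$, of degree $2a$, the numerator of $W$ is a nonzero polynomial of degree $\le2a-1$. Hence $W$ has at most $2a-1$ zeros. By (9), $H(t,u)=W(u^q)$, and $u\mapsto u^q$ is injective. So $M_t\le2a-1$.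

**Step 5: assemble $N_k$.** The purpose is to separate an explicit exponential sum from a small error. Put $B_k=\sum_{t\text{ bad}}M_t^s$, so that
$$0\le B_k\le(2a-1)^sQ^a.$$
By Lemma 2 there are $(q^a-q)\mathbf 1[a\nmid k]$ good $t$. Inserting Steps 3 and 4 in (8),
$$\begin{aligned}N_k={}&Q^{bs}\big[(Q^a-Q)Q^{bs}+(Q-q)(Q^b-2)^s+q(Q^b-1)^s\big]\\&+(p-1)Q^{bs}\big[q(Q^b-1)^s+(q^a-q)\mathbf 1[a\nmid k]\,Q^{bs}\big]+(p-1)Q^{bs}B_k.\end{aligned}\tag{10}$$
Expand the powers, put $Q=q^k$, and use (4). Everything except the last term becomes a finite sum $\sum_\alpha e_\alpha\alpha^k$ with constants $e_\alpha$ that do not depend on $k$. Each $\alpha$ is either a power $q^j$ with $j\ge0$ an integer, or $\zeta q^{2bs}$ with $\zeta^a=1$. For $\zeta\ne1$, the number $\zeta q^{2bs}$ is not a power of $q$, so it arises only from the term with $\mathbf 1[a\nmid k]$, and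
$$e_{\zeta q^{2bs}}=-(p-1)\frac{q^a-q}a\qquad(\zeta\ne1).\tag{11}$$

**Step 6: the error cannot hide the term (11).** We do not know $B_k$, but we know its size. The tool is the following.

**Lemma 4.** Let $f(k)=\sum_in_i\beta_i^k$ (finite sum, distinct $\beta_i\in\mathbf C^*$, $n_i\in\mathbf C^*$) satisfy $f(k)=O(\rho^k)$ for $k\ge1$. Then all $|\beta_i|\le\rho$.

*Proof.* The series $\sum_{k\ge1}f(k)T^k=\sum_i\frac{n_i\beta_iT}{1-\beta_iT}$ has a pole at every $1/\beta_i$: the $\beta_i$ are distinct, so no two terms share a pole. But the series converges for $|T|<1/\rho$. So $1/|\beta_i|\ge1/\rho$. $\square$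

By rationality, (1) holds. Set $m_\alpha=0$ or $e_\alpha=0$ where $\alpha$ does not occur. Subtracting,
$$\sum_\alpha(m_\alpha-e_\alpha)\alpha^k=(p-1)q^{kbs}B_k=O\big(q^{k(bs+a)}\big)\qquad(k\ge1).$$
Apply Lemma 4 to the terms with $m_\alpha\ne e_\alpha$: they all have $|\alpha|\le q^{bs+a}$. Hence $m_\alpha=e_\alpha$ whenever $|\alpha|>q^{bs+a}$. Since $a<sb$, we have $2bs>bs+a$, so this applies to $\alpha=\zeta q^{2bs}$. By (11), $m_{\zeta q^{2bs}}=-(p-1)(q^a-q)/a$ for each of the $a-1$ roots of unity $\zeta\ne1$ with $\zeta^a=1$. A negative $m_\alpha$ is a reciprocal zero of multiplicity $|m_\alpha|$. Summing the absolute values of these $a-1$ numbers gives the bound for $D$. $\square$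

If $sb\le a$, the last step gives nothing: then $q^{2bs}\le q^{bs+a}$, and Lemma 4 does not reach the terms (11).

## 6. The threefold in $\mathbf A^6$ and the failure of the conjecture

**Corollary 5.** Take $s=1$, $X=X^{(1)}\subset\mathbf A^6$ and $b=a+1$ in (7). Then $d=a(a+1)$ and $D\ge\frac14q^a$ for all primes $a\ge3$, $a\ne p$. For any constants $c_1,c_2$ this exceeds $c_1d^{c_2}=c_1(a^2+a)^{c_2}$ once $a$ is large. So the conjecture is false.

*Proof.* We have $a\nmid a+1$ and $a<b$, so Theorem 3 applies. Since $p-1\ge1$, $\frac{a-1}a\ge\frac12$ and $q^a-q\ge\frac12q^a$ (because $q^{a-1}\ge2$), we get $D\ge\frac14q^a$. As $a$ runs through the primes $\ge3$ different from $p$, the left side grows exponentially in $a$ and $(a^2+a)^{c_2}$ only polynomially. The variety $X^{(1)}$ depends on $q$ but not on $a$. $\square$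

For instance, with $q=2$, $a=3$, $b=4$, so $d=12$, Theorem 3 says that $\zeta 2^8$ is a reciprocal zero of multiplicity $2$ for each of the two primitive cube roots of unity $\zeta$.

## 7. Geometry of $X^{(s)}$ and growth like $q^{\sqrt{sd}}$

The freedom in $s$ gives a stronger statement, and the varieties themselves are as nice as one could wish.

**Theorem 6.** $X^{(s)}$ is smooth, geometrically irreducible, of dimension $2s+1$. For every prime $a\ge3$, $a\ne p$, the choice $b=\lfloor a/s\rfloor+1$ in (7) gives
$$D\ge\tfrac14\,q^{\sqrt{s\,d}-s/2},\qquad d=ab.$$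
So for every $K$ there are an $X$ and tuples with $d\to\infty$ and $D\ge e^{K\sqrt d}$. In particular, no bound valid for all $X$ of the form $D\le c(X)\,e^{f(d)}$ with $f(d)=O(\sqrt d)$ and $f$ independent of $X$ can hold.

**Step 1: smoothness and dimension.** We exhibit $X^{(s)}$ as a finite étale covering. Let $U\subset\mathbf A^{2s+1}$, with coordinates $t,u_m,v_m$, be the open subset where all $u_m-t$ and $u_m^q-t$ are nonzero. The equations for $w_m,w_m'$ only invert these functions, so by (6) the coordinate ring of $X^{(s)}$ is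
$$\mathcal O(U)[r]/(r^p-r-g),\qquad g=\sum_mv_mh(t,u_m).$$
It is free of rank $p$ over $\mathcal O(U)$, and the derivative of $r^p-r-g$ with respect to $r$ is $-1$, a unit. So $X^{(s)}\to U$ is finite étale of degree $p$. Hence $X^{(s)}$ is smooth of dimension $2s+1$, and this persists over $\bar{\mathbf F}_q$.

**Step 2: reduce irreducibility to one equation.** A finite étale map is open and closed. Since $X^{(s)}_{\bar{\mathbf F}_q}$ is smooth, its irreducible components are open and closed, so each of them maps onto the irreducible variety $U_{\bar{\mathbf F}_q}$. Thus the components correspond to the points of the generic fiber, that is, to the irreducible factors of $r^p-r-g$ over $L=\bar{\mathbf F}_q(t,u,v)$. It remains to see that this polynomial is irreducible over $L$. If $r_0$ is a root in an extension of $L$, the roots are $r_0+\lambda$, $\lambda\in\mathbf F_p$. A monic factor over $L$ of degree $e$ with $0<e<p$ has as minus its second coefficient a sum $er_0+\lambda'$ with $\lambda'\in\mathbf F_p$. As $e$ is invertible, $r_0\in L$.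 So if $r^p-r-g$ is reducible, then $g=c^p-c$ with $c\in L$.

**Step 3: exclude $g=c^p-c$.** Let $K_0$ be the field generated over $\bar{\mathbf F}_q$ by all the variables $t,u_m,v_m$ other than $v_1$, so $L=K_0(v_1)$. Since $h(t,u_1)\ne0$ in $K_0$, $g$ is a polynomial in $v_1$ over $K_0$ of degree exactly $1$. Suppose $g=c^p-c$ with $c\in K_0(v_1)$. At a finite pole of $c$ the function $c^p-c$ would have a pole too, so $c$ has no finite poles and $c\in K_0[v_1]$. If $\deg_{v_1}c=e\ge1$, then $c^p-c$ has degree $pe$. If $c\in K_0$, then $c^p-c\in K_0$. In neither case is the degree $1$, a contradiction. So $X^{(s)}$ is geometrically irreducible.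

**Step 4: the lower bound.** We check the hypotheses of Theorem 3 for $b=\lfloor a/s\rfloor+1$. We have $b>a/s$, so $sb>a$. If $s=1$, then $b=a+1$, not divisible by $a$. If $s\ge2$, then $1\le b\le\lfloor a/2\rfloor+1<a$ because $a\ge3$, so again $a\nmid b$. Theorem 3 and the estimates in the proof of Corollary 5 give $D\ge\frac14q^a$. Moreover $d=ab\le a(a/s+1)=a^2/s+a$, so
$$sd\le a^2+sa\le(a+s/2)^2,\qquad\text{that is,}\qquad a\ge\sqrt{sd}-s/2.$$
Hence $D\ge\frac14q^{\sqrt{sd}-s/2}$. For $s=1$ this is the bound $\frac14q^{\sqrt d-1/2}$ for the threefold in $\mathbf A^6$ announced in Section 1.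

**Step 5: let $s$ vary.** Given $K$, choose $s$ with $\sqrt s\log q>K$ and take $X=X^{(s)}$. As $a$ runs through the primes, $d\to\infty$, and
$$\log D\ge\sqrt d\,\sqrt s\log q-\tfrac s2\log q-\log4\ \ge\ K\sqrt d$$
for all large $d$. Finally, suppose that $D\le c(X)e^{f(d)}$ held for all $X$, with $f$ independent of $X$ and $f(d)\le K_1\sqrt d$. Apply the preceding statement with $K=K_1+1$: for the corresponding $X$ we would have $e^{(K_1+1)\sqrt d}\le c(X)e^{K_1\sqrt d}$, that is, $e^{\sqrt d}\le c(X)$, for arbitrarily large $d$. This is impossible. $\square$
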